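# No encoding of streams in second-order dependent type theory has a coinduction principle

## Streams as functions on numerals: a guess and three tests

In a type theory without built-in data types, everything has to be encoded. A stream over a type $A$ is a thing with a head in $A$ and a tail that is again a stream, and we can grow one from any seed: give a state space $X$, an output map $X\to A$, a step map $X\to X$ and an initial state. *Coinduction* says that two streams which heads and tails cannot tell apart are equal. Can streams be encoded so that coinduction is provable? The question is from Herman Geuvers, "Non-Derivability Results in Polymorphic Dependent Type Theory", arXiv:2603.04014 (2026). The well-known encoding does not have coinduction, which leaves open whether a smarter encoding does.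

The first guess is that a smarter encoding will do it. The well-known encoding stores the state space and the maps, so it distinguishes too much. A stream should be its sequence of entries, so one would take functions from numerals to $A$. To test this we need the exact definitions.

We work in $\lambda P2$, the theory with dependent types and second-order quantification. Its sort of types (also read as propositions) is $*$, and it has kinds such as $\sigma\to *$, the kind of predicates on $\sigma$. Definitional equality is $\beta$-conversion $=_\beta$. The typing rules are recalled in the next section.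

**Definition (Leibniz equality, conjunction, falsity).** For $x,y:\sigma$ and types $B,C$,
$$x=_\sigma y:=\Pi P:\sigma\to *.\ P\,x\to P\,y,\qquad B\wedge C:=\Pi Y:*.\ (B\to C\to Y)\to Y,\qquad \bot:=\Pi X:*.\,X .$$

Leibniz equality behaves as it should. Reflexivity is $\lambda P.\lambda p.\,p$. If $e:x=y$, then $e$ applied to $P:=\lambda z.\,z=x$ and to reflexivity proves $y=x$. If $e:x=y$ and $e':y=z$, then $\lambda P.\lambda p.\,e'\,P\,(e\,P\,p)$ proves $x=z$. If $f:\sigma\to\tau$ and $e:x=_\sigma y$, then $e$ applied to $\lambda z.\,f\,x=_\tau f\,z$ and to reflexivity proves $f\,x=_\tau f\,y$. By the conversion rule, $\beta$-equal terms are Leibniz equal. From $b:B$ and $c:C$ we get $\lambda Y.\lambda q.\,q\,b\,c:B\wedge C$, and from $w:B\wedge C$ we get $w\,B\,(\lambda b.\lambda c.\,b):B$ and $w\,C\,(\lambda b.\lambda c.\,c):C$.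

**Definition (stream type).** A stream type over $A$ consists of a type $\mathsf{Str}_A:*$ and terms $\mathsf{hd}:\mathsf{Str}_A\to A$, $\mathsf{tl}:\mathsf{Str}_A\to\mathsf{Str}_A$ and $\mathsf{unfold}:\Pi X:*.\,(X\to A)\to(X\to X)\to X\to\mathsf{Str}_A$, all definable in the context $A:*$ (or in the empty context, if $A$ is a closed type), such that for all $X:*$, $h:X\to A$, $g:X\to X$, $x:X$
$$\mathsf{hd}\,(\mathsf{unfold}\,X\,h\,g\,x)=_\beta h\,x,\qquad \mathsf{tl}\,(\mathsf{unfold}\,X\,h\,g\,x)=_\beta\mathsf{unfold}\,X\,h\,g\,(g\,x).\tag{1}$$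

**Definition (coinduction).** Write $\mathsf{Bis}(R)$ for the type $\Pi s,s':\mathsf{Str}_A.\ R\,s\,s'\to(\mathsf{hd}\,s=_A\mathsf{hd}\,s'\wedge R\,(\mathsf{tl}\,s)\,(\mathsf{tl}\,s'))$, which says that $R$ is a bisimulation. The stream type has a coinduction principle if the type
$$\Pi R:\mathsf{Str}_A\to\mathsf{Str}_A\to *.\ \mathsf{Bis}(R)\to\Pi s,s':\mathsf{Str}_A.\ R\,s\,s'\to s=_{\mathsf{Str}_A}s'\tag{2}$$
is inhabited in the context $A:*$ (in the empty context, for closed $A$).

Now take the numerals
$$N:=\Pi X:*.\,(X\to X)\to X\to X,\qquad 0:=\lambda X\,f\,x.\,x,\qquad S:=\lambda n.\lambda X\,f\,x.\,n\,X\,f\,(f\,x)$$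
and the guess
$$\mathsf{Str}_A:=N\to A,\quad \mathsf{hd}\,s:=s\,0,\quad \mathsf{tl}\,s:=\lambda n.\,s\,(S\,n),\quad \mathsf{unfold}\,X\,h\,g\,x:=\lambda n.\,h\,(n\,X\,g\,x).\tag{3}$$
This is a stream type: $\mathsf{hd}(\mathsf{unfold}\,X\,h\,g\,x)=_\beta h\,(0\,X\,g\,x)=_\beta h\,x$, and
$$\mathsf{tl}(\mathsf{unfold}\,X\,h\,g\,x)=_\beta\lambda n.\,h\,(S\,n\,X\,g\,x)=_\beta\lambda n.\,h\,(n\,X\,g\,(g\,x))=_\beta\mathsf{unfold}\,X\,h\,g\,(g\,x).$$

**Test 1: $A=\bot$.** Here the guess is right, for every choice of $\mathsf{Str}_\bot$. Given $R$, a proof $b$ of $\mathsf{Bis}(R)$, and $r:R\,s\,s'$, the term $\mathsf{hd}\,s$ has type $\bot=\Pi X:*.X$, so $\mathsf{hd}\,s\,(s=_{\mathsf{Str}_\bot}s')$ proves the goal. So emptiness of $A$ can rescue coinduction, and any negative answer must have some hypothesis on $A$.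

**Test 2: $A=\mathbf 1:=\Pi X:*.\,X\to X$.** One expects only one stream, so one might try $\mathsf{Str}_{\mathbf 1}:=\mathbf 1$ with $\mathsf{hd}:=\lambda s.\,s$. Then (1) forces $\mathsf{unfold}\,X\,h\,g\,x=_\beta h\,x$ and hence $\mathsf{tl}\,(h\,x)=_\beta h\,(g\,x)$ with *variables* $h,g,x$. The right side is normal and contains $g$; the left side would have to reduce to it, but $\mathsf{tl}$ is closed and reduction creates no free variables. So this fails. The reason is general: iterating (1) gives
$$\mathsf{hd}\,(\mathsf{tl}^n(\mathsf{unfold}\,X\,h\,g\,x))=_\beta h\,(g^n x)\qquad\text{for every }n,\tag{4}$$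
so even over $\mathbf 1$ a stream term stores infinitely many formally different entries.

**Test 3: $\mathsf{Str}_A=N\to A$ with $A$ a variable.** Try to prove (2). Given a bisimulation $R$ and $R\,s\,s'$, one moves along the tails and shows that $s$ and $s'$ agree at $0$, at $S\,0$, and so on: they agree at every $n$ that satisfies induction. To conclude $s=s'$ one still needs that every $n:N$ satisfies induction, and that functions which agree pointwise are equal. We have neither at hand. Here is the smallest instance that shows the trouble. Let $a:A$ and compare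
$$\mathsf{unfold}\,A\,(\lambda y.\,y)\,(\lambda y.\,y)\,a=_\beta\lambda n.\,n\,A\,(\lambda y.\,y)\,a\qquad\text{and}\qquad \mathsf{unfold}\,A\,(\lambda y.\,a)\,(\lambda y.\,y)\,a=_\beta\lambda n.\,a.$$
By (4), every entry of both is $a$. They have different normal forms. This does not yet refute coinduction, since Leibniz equality is a type and we have not shown it empty; it only makes the guess look doubtful.

The guess is in fact wrong for every encoding.

**Theorem 1.** In $\lambda P2$, in context $A:*$, there is no stream type with a coinduction principle.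

**Theorem 2.**

* (a) Theorem 1 also holds for streams over any fixed closed type $A$ that has a closed inhabitant, and everything holds with $\lambda P2$ replaced by the full Calculus of Constructions $\lambda C$.
* (b) Suppose the two stream equations are only required propositionally, i.e. the types $E_1:=\Pi X\,h\,g\,x.\ \mathsf{hd}(\mathsf{unfold}\,X\,h\,g\,x)=_A h\,x$ and $E_2:=\Pi X\,h\,g\,x.\ \mathsf{tl}(\mathsf{unfold}\,X\,h\,g\,x)=_{\mathsf{Str}_A}\mathsf{unfold}\,X\,h\,g\,(g\,x)$ are inhabited. Then still, in context $A:*$ (or for closed $A$ with two closed inhabitants whose erasures are not $\beta$-equal), coinduction is not inhabited, and neither is its consequence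
$$\mathsf{Cong}:=\Pi X{:}*.\Pi h,h'{:}X\to A.\Pi g{:}X\to X.\Pi x{:}X.\ (\Pi y{:}X.\ h\,y=_A h'\,y)\to\mathsf{unfold}\,X\,h\,g\,x=_{\mathsf{Str}_A}\mathsf{unfold}\,X\,h'\,g\,x.$$

"Erasure" is defined in the next section. A third theorem, on what exactly is missing in $\lambda P2$, is stated and proved in the last section.

## Typing rules, three levels of terms, and erasure

Both systems are pure type systems with sorts $*,\square$ and axiom $\vdash *:\square$. The rules, for $v$ a fresh variable and $s,s_1,s_2$ sorts, are: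

* start: from $\Gamma\vdash B:s$ infer $\Gamma,v{:}B\vdash v:B$;
* weakening: from $\Gamma\vdash E:B$ and $\Gamma\vdash C:s$ infer $\Gamma,v{:}C\vdash E:B$;
* product: from $\Gamma\vdash B:s_1$ and $\Gamma,v{:}B\vdash C:s_2$ infer $\Gamma\vdash\Pi v{:}B.C:s_2$, if $(s_1,s_2)$ is allowed;
* abstraction: from $\Gamma,v{:}B\vdash E:C$ and $\Gamma\vdash\Pi v{:}B.C:s$ infer $\Gamma\vdash\lambda v{:}B.E:\Pi v{:}B.C$;
* application: from $\Gamma\vdash E:\Pi v{:}B.C$ and $\Gamma\vdash F:B$ infer $\Gamma\vdash E\,F:C[F/v]$;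
* conversion: from $\Gamma\vdash E:B$, $\Gamma\vdash B':s$ and $B=_\beta B'$ infer $\Gamma\vdash E:B'$.

$\lambda P2$ allows $(*,*)$, $(*,\square)$, $(\square,*)$; $\lambda C$ allows also $(\square,\square)$. So every $\lambda P2$-derivation is a $\lambda C$-derivation. We treat both at once: **clauses marked † are needed only for $\lambda C$** and can be skipped for Theorem 1.

We use three standard facts (Barendregt, *Lambda calculi with types*, Handbook of Logic in Computer Science 2, 1992, §5.2; Geuvers, *Logics and Type Systems*, PhD thesis, 1993): Church–Rosser, subject reduction, and classification. Classification says the following. Keep object variables $x$ (declared with a type) and constructor variables $\alpha$ (declared with a kind) apart. Then legal terms other than $\square$ are kinds $K$, constructors $P$ (typed by a kind; the types $\sigma,\tau$ are the constructors of kind $*$), or objects $M$ (typed by a type), generated by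
$$\begin{aligned}K&::=*\mid\Pi x{:}\sigma.K\mid{}^\dagger\,\Pi\alpha{:}K.K\\ P&::=\alpha\mid\lambda x{:}\sigma.P\mid P\,M\mid\Pi x{:}\sigma.\tau\mid\Pi\alpha{:}K.\tau\mid{}^\dagger\,\lambda\alpha{:}K.P\mid{}^\dagger\,P\,Q\\ M&::=x\mid\lambda x{:}\sigma.M\mid M\,N\mid\lambda\alpha{:}K.M\mid M\,P\end{aligned}$$
and the redexes in legal terms are $(\lambda x{:}\sigma.E)M$ with $M$ an object and $(\lambda\alpha{:}K.E)P$ with $P$ a constructor. For example, $\mathsf{Str}_A\to\mathsf{Str}_A\to *$ is a kind, a variable $R$ of that kind is a constructor, and $\mathsf{hd}$ is an object.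

By Church–Rosser and subject reduction, two $\beta$-equal terms legal in $\Gamma$ have a common reduct, reached through terms legal in $\Gamma$. So *whatever is invariant under one-step reduction of legal terms is invariant under $=_\beta$ between legal terms*.

**Definition (erasure).** The erasure $|M|$ of an object is the untyped $\lambda$-term given by
$$|x|=x,\quad|\lambda x{:}\sigma.M|=\lambda x.|M|,\quad|M\,N|=|M|\,|N|,\quad|\lambda\alpha{:}K.M|=|M|,\quad|M\,P|=|M|.$$

For instance, in (3), $\mathsf{unfold}$ erases to $\lambda h\,g\,x\,n.\,h\,(n\,g\,x)$, the numeral $0$ to $\lambda f\,x.\,x$, and $S$ to $\lambda n\,f\,x.\,n\,f\,(f\,x)$.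

By induction on $M$, $|M[N/x]|=|M|[|N|/x]$ and $|M[P/\alpha]|=|M|$. Hence a redex $(\lambda x{:}\sigma.M)N$ at object level erases to a $\beta$-redex and its contractum to the contractum; contracting $(\lambda\alpha{:}K.M)P$ does not change the erasure; and reductions inside types, kinds or constructors disappear. So one step between legal objects erases to zero or one $\beta$-step, and
$$M=_\beta N\ \text{ legal objects in }\Gamma\quad\Longrightarrow\quad|M|=_\beta|N|.\tag{5}$$

## Types as arbitrary sets of closed untyped terms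

To show that a type is not inhabited we want a model in which it is empty. We read a type as a set of closed $\lambda$-terms, with no closure condition beyond compatibility with conversion, and a predicate as an arbitrary set-valued function. Two features will matter: a variable $X:*$ may be instantiated by *any* set of terms, and Leibniz equality becomes literal equality of terms modulo conversion.

Fix a $\lambda$-theory $\mathcal T$: an equivalence relation on untyped terms that is a congruence for application and abstraction and contains $\beta$. Let $D:=\Lambda^0/\mathcal T$, the closed terms modulo $\mathcal T$; write $[M]$ for classes, $[M]\cdot[N]:=[M\,N]$, and $\mathcal P$ for the powerset of $D$. Note $D\neq\emptyset$. We mostly use $\mathcal T=\beta$.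

**Kinds.** $[\![*]\!]:=\mathcal P$; $[\![\Pi x{:}\sigma.K]\!]:=[\![K]\!]^D$, all functions on *all* of $D$; †$[\![\Pi\alpha{:}K_1.K_2]\!]:=[\![K_2]\!]^{[\![K_1]\!]}$. The types and constructors inside $K$ are ignored, so $[\![K]\!]$ does not change under substitution or reduction in $K$; thus $\beta$-equal legal kinds have the same interpretation. Also $[\![K]\!]\ne\emptyset$. For example, $[\![\mathsf{Str}_A\to\mathsf{Str}_A\to *]\!]=(\mathcal P^D)^D$.

**Valuations.** A valuation $\rho$ for $\Gamma$ maps each $x$ declared in $\Gamma$ into $D$ and each $\alpha{:}K$ in $\Gamma$ into $[\![K]\!]$. We write $\rho\models\Gamma$ if moreover $\rho(x)\in[\![\sigma]\!]_\rho$ for each $x{:}\sigma$ in $\Gamma$.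

**Objects.** $[\![M]\!]_\rho:=\big[\,|M|[N_1/x_1,\dots]\,\big]$, where $N_i$ is any representative of $\rho(x_i)$. Since $\mathcal T$ is a congruence, the choice does not matter. Values $\rho(\alpha)$ are not used.

**Constructors.**

* $[\![\alpha]\!]_\rho=\rho(\alpha)$
* $[\![\lambda x{:}\sigma.P]\!]_\rho=(d\in D\mapsto[\![P]\!]_{\rho[x:=d]})$
* $[\![P\,M]\!]_\rho=[\![P]\!]_\rho([\![M]\!]_\rho)$
* $[\![\Pi x{:}\sigma.\tau]\!]_\rho=\{f\in D\mid\forall d\in[\![\sigma]\!]_\rho.\ f\cdot d\in[\![\tau]\!]_{\rho[x:=d]}\}$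
* $[\![\Pi\alpha{:}K.\tau]\!]_\rho=\bigcap_{k\in[\![K]\!]}[\![\tau]\!]_{\rho[\alpha:=k]}$
* †$[\![\lambda\alpha{:}K.P]\!]_\rho=(k\in[\![K]\!]\mapsto[\![P]\!]_{\rho[\alpha:=k]})$
* †$[\![P\,Q]\!]_\rho=[\![P]\!]_\rho([\![Q]\!]_\rho)$

As examples, $[\![\bot]\!]=\bigcap_{Y\in\mathcal P}Y=\emptyset$. And $[\![\Pi X{:}*.X\to X]\!]$ is the set of $d$ with $d\cdot x\in X$ whenever $x\in X\subseteq D$; taking $X=\{x\}$, this is $\{d\mid d\cdot x=x\text{ for all }x\in D\}$.

**Lemma 1.** Let $\rho$ be a valuation for the context in question.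

* (a) If $\Gamma\vdash P:K$ with $K$ a kind, then $[\![P]\!]_\rho$ is defined and lies in $[\![K]\!]$.
* (b) For well-typed substitutions into constructors and objects $E$: $[\![E[M/x]]\!]_\rho=[\![E]\!]_{\rho[x:=[\![M]\!]_\rho]}$ and $[\![E[Q/\alpha]]\!]_\rho=[\![E]\!]_{\rho[\alpha:=[\![Q]\!]_\rho]}$.
* (c) If $P=_\beta P'$ are constructors legal in $\Gamma$, then $[\![P]\!]_\rho=[\![P']\!]_\rho$.

*Proof of (a).* Induction on the derivation, for all valuations $\rho$ at once. Start: $\rho(\alpha)\in[\![K]\!]$ by definition. Weakening: restrict $\rho$. Product $\Pi x{:}\sigma.\tau$: by induction $[\![\sigma]\!]_\rho$ and all $[\![\tau]\!]_{\rho[x:=d]}$, $d\in D$, are subsets of $D$, so the set in the clause is defined and in $\mathcal P$. Product $\Pi\alpha{:}K.\tau$: an intersection of subsets of $D$ over the nonempty index set $[\![K]\!]$. Abstraction: from $\Gamma,x{:}\sigma\vdash P:K$, every $[\![P]\!]_{\rho[x:=d]}$, $d\in D$, lies in $[\![K]\!]$, so $[\![\lambda x{:}\sigma.P]\!]_\rho\in[\![K]\!]^D$. Here it matters that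 valuations need not satisfy $\rho(x)\in[\![\sigma]\!]_\rho$. Application: from $P:\Pi x{:}\sigma.K$ and $M:\sigma$ we get $[\![P]\!]_\rho([\![M]\!]_\rho)\in[\![K]\!]=[\![K[M/x]]\!]$. Conversion: $\beta$-equal kinds have equal interpretations. †For $\lambda\alpha{:}K_1.P$ and $P\,Q$ the argument is the same with $[\![K_1]\!]$ in place of $D$.

*Proof of (b).* If $M$ (or $Q$) replaces a variable declared in the middle of the context, $\rho$ is a valuation for the substituted context and the updated $\rho'$ is one for the original context, because kinds have the same interpretation before and after substitution and, for $Q$, because of (a). Structural induction on $E$. For an object $E$: $|E[M/x]|=|E|[|M|/x]$, so both sides are the class of $|E|$ with $x$ replaced by the instantiated $|M|$ and the other variables by representatives of their values. And $|E[Q/\alpha]|=|E|$, while objects do not look at $\rho(\alpha)$. For a variable constructor the claim is the definition. For $E=\lambda y{:}\tau.P$ with $y$ not free in $M$: the left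 side sends $d$ to $[\![P[M/x]]\!]_{\rho[y:=d]}$, which by induction is $[\![P]\!]_{\rho[y:=d][x:=[\![M]\!]_{\rho[y:=d]}]}$, and $[\![M]\!]_{\rho[y:=d]}=[\![M]\!]_\rho$. For $E=P\,N$ apply the induction hypothesis to both parts. For $E=\Pi y{:}\tau.\upsilon$ apply it to $\tau$ and, for each $d$, to $\upsilon$. For $E=\Pi\beta{:}K.\tau$ use $[\![K[M/x]]\!]=[\![K]\!]$ and, for each $k$, the hypothesis for $\tau$. Substitution of $Q$, and the † cases, are literally the same.

*Proof of (c).* It suffices to treat one step $P\to P'$; structural induction on $P$, for all $\rho$. Root redex: $[\![(\lambda x{:}\sigma.P)M]\!]_\rho=[\![P]\!]_{\rho[x:=[\![M]\!]_\rho]}=[\![P[M/x]]\!]_\rho$ by (b); † likewise for $(\lambda\alpha{:}K.P)Q$, where $[\![Q]\!]_\rho\in[\![K]\!]$ by (a). A step inside the argument $M$ of $P\,M$ erases to at most one $\beta$-step, so the class $[\![M]\!]_\rho$ is unchanged since $\mathcal T\supseteq\beta$. A step inside a kind $K$ leaves $[\![K]\!]$ unchanged. A step inside the domain $\sigma$ of $\lambda x{:}\sigma.P$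 is invisible. All other steps are inside an immediate constructor subterm, where the induction hypothesis applies. $\square$

**Lemma 2 (soundness).** If $\Gamma\vdash M:\sigma$, $\Gamma\vdash\sigma:*$ and $\rho\models\Gamma$, then $[\![M]\!]_\rho\in[\![\sigma]\!]_\rho$.

*Proof.* Induction on the derivation. Start is the definition of $\rho\models\Gamma$; for weakening restrict $\rho$.

* $\lambda x{:}\sigma.M:\Pi x{:}\sigma.\tau$. For $d\in[\![\sigma]\!]_\rho$ we have $\rho[x:=d]\models\Gamma,x{:}\sigma$, so $[\![\lambda x{:}\sigma.M]\!]_\rho\cdot d=[\![M]\!]_{\rho[x:=d]}\in[\![\tau]\!]_{\rho[x:=d]}$, by $\beta$ and the induction hypothesis.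
* $\lambda\alpha{:}K.M:\Pi\alpha{:}K.\tau$. For every $k\in[\![K]\!]$, $[\![\lambda\alpha{:}K.M]\!]_\rho=[\![M]\!]_{\rho[\alpha:=k]}\in[\![\tau]\!]_{\rho[\alpha:=k]}$.
* $M\,N:\tau[N/x]$. Here $[\![M]\!]_\rho\cdot[\![N]\!]_\rho\in[\![\tau]\!]_{\rho[x:=[\![N]\!]_\rho]}=[\![\tau[N/x]]\!]_\rho$ by Lemma 1(b).
* $M\,P:\tau[P/\alpha]$. By Lemma 1(a), $[\![P]\!]_\rho$ is one of the $k$ in the intersection, so $[\![M\,P]\!]_\rho=[\![M]\!]_\rho\in[\![\tau]\!]_{\rho[\alpha:=[\![P]\!]_\rho]}=[\![\tau[P/\alpha]]\!]_\rho$.
* Conversion: Lemma 1(c). $\square$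

**Equality and conjunction in the model.** Let $I:=\lambda p.p$. Unfolding the definition,
$$[\![M=_\sigma N]\!]_\rho=\bigcap_{P\in\mathcal P^D}\{f\in D\mid\forall p\in P([\![M]\!]_\rho).\ f\cdot p\in P([\![N]\!]_\rho)\}.$$
If $[\![M]\!]_\rho=[\![N]\!]_\rho$, then $[I]$ is in this set. If not, take $P([\![M]\!]_\rho)=D$ and $P=\emptyset$ elsewhere: no $f$ qualifies, as $D\ne\emptyset$. So
$$[\![M=_\sigma N]\!]_\rho\ \text{contains }[I]\text{ if }[\![M]\!]_\rho=[\![N]\!]_\rho,\ \text{ and is empty otherwise.}\tag{6}$$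
If $[b]\in[\![B]\!]_\rho$ and $[c]\in[\![C]\!]_\rho$, then for every $Y\in\mathcal P$ and every $[q]$ in the interpretation of $B\to C\to Y$ we have $[q\,b\,c]\in Y$. So
$$[b]\in[\![B]\!]_\rho,\ [c]\in[\![C]\!]_\rho\quad\Longrightarrow\quad[\lambda q.\,q\,b\,c]\in[\![B\wedge C]\!]_\rho.\tag{7}$$

## Bisimilar sequences of terms, and why one fixed pair is not enough

From here on $\mathcal T=\beta$ until the last section. We fix the standing valuation $\rho$: if we work in context $A:*$, then $\rho(A):=D$; if $A$ is a closed type, $\rho$ is empty. Given $\mathsf{hd},\mathsf{tl},\mathsf{unfold}$, put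
$$H:=|\mathsf{hd}|,\qquad T:=|\mathsf{tl}|,\qquad U:=|\mathsf{unfold}|.$$
These are closed terms, because the context declares no object variable.

The next lemma translates coinduction into a statement about terms. It uses that relations in the model are arbitrary.

**Lemma 3.** Let $\mathsf{Str}_A,\mathsf{hd},\mathsf{tl}$ have the right types, and suppose coinduction (2) is inhabited. Let $(s_n)_{n\ge0}$ and $(s'_n)_{n\ge0}$ be sequences in $[\![\mathsf{Str}_A]\!]_\rho$ with
$$[H]\cdot s_n=[H]\cdot s'_n,\qquad[T]\cdot s_n=s_{n+1},\qquad[T]\cdot s'_n=s'_{n+1}\qquad\text{for all }n.$$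
Then $s_0=s'_0$.

*Proof.* Define $r\in(\mathcal P^D)^D$ by $r(d)(d'):=D$ if there is an $n$ with $d=s_n$ and $d'=s'_n$, and $r(d)(d'):=\emptyset$ otherwise. We claim that $B:=[\lambda y\,y'\,p.\,\lambda q.\,q\,I\,p]$ lies in $[\![\mathsf{Bis}(R)]\!]_{\rho[R:=r]}$. Let $d,d'\in[\![\mathsf{Str}_A]\!]_\rho$ and $p\in r(d)(d')$. Then $r(d)(d')\neq\emptyset$, so $d=s_n$ and $d'=s'_n$ for some $n$. As $[H]\cdot d=[H]\cdot d'$, (6) puts $[I]$ into the interpretation of $\mathsf{hd}\,s=_A\mathsf{hd}\,s'$ at $s:=d$, $s':=d'$. And $p\in D=r(s_{n+1})(s'_{n+1})=r([T]\cdot d)([T]\cdot d')$, which is the interpretation of $R\,(\mathsf{tl}\,s)\,(\mathsf{tl}\,s')$. By (7), $B\cdot d\cdot d'\cdot p=[\lambda q.\,q\,I\,p]$ (with $p$ standing for a representative) lies in the interpretation of the conjunction. This is the claim.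

Let $C$ be an inhabitant of (2). By Lemma 2, $[|C|]$ lies in the interpretation of (2), which is an intersection over all elements of $(\mathcal P^D)^D$; use the one for $r$. Since $s_0,s'_0\in[\![\mathsf{Str}_A]\!]_\rho$ and $[I]\in D=r(s_0)(s'_0)$,
$$[|C|]\cdot B\cdot s_0\cdot s'_0\cdot[I]\in[\![s=_{\mathsf{Str}_A}s']\!]_{\rho[s:=s_0,\,s':=s'_0]}.$$
This set is therefore nonempty, and (6) gives $s_0=s'_0$. $\square$

So to refute coinduction for a given stream type, it is enough to find two unfolds with the same entries that are not $\beta$-convertible. Let us do that for two encodings, in context $A:*$. Let $a:=\lambda xy.x$ and $b:=\lambda xy.y$, let $c_n:=\lambda f\,x.\,f^n x$ be the Church numerals and $\mathsf{suc}:=\lambda n\,f\,x.\,n\,f\,(f\,x)$, so that $\mathsf{suc}\,c_n=_\beta c_{n+1}$.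

**Example: the guess $N\to A$.** Here $H=\lambda s.\,s\,c_0$ and $T=\lambda s\,n.\,s\,(\mathsf{suc}\,n)$, and $[\![N\to A]\!]_\rho=D$ since $\rho(A)=D$. Take the constant sequences $s_n:=[\lambda n.\,n\,I\,a]$ and $s'_n:=[\lambda n.\,a]$ from Test 3. Heads: $c_0\,I\,a=_\beta a$ on both sides. Tails: $T(\lambda n.\,n\,I\,a)=_\beta\lambda n.\,\mathsf{suc}\,n\,I\,a=_\beta\lambda n.\,n\,I\,(I\,a)=_\beta\lambda n.\,n\,I\,a$, and $T(\lambda n.\,a)=_\beta\lambda n.\,a$. If coinduction were inhabited, Lemma 3 would give $\lambda n.\,n\,I\,a=_\beta\lambda n.\,a$. Applying both sides to $\lambda xy.\,b$ gives $b=_\beta a$, which is false by Church–Rosser. So the guess fails.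

**Example: the well-known encoding.** This is
$$\mathsf{Str}_A:=\Pi Y:*.\ (\Pi X:*.\ (X\to A)\to(X\to X)\to X\to Y)\to Y,$$
with $\mathsf{unfold}\,X\,h\,g\,x:=\lambda Y.\lambda k.\,k\,X\,h\,g\,x$, $\mathsf{hd}\,s:=s\,A\,(\lambda X\,h\,g\,x.\,h\,x)$ and $\mathsf{tl}\,s:=s\,\mathsf{Str}_A\,(\lambda X\,h\,g\,x.\,\mathsf{unfold}\,X\,h\,g\,(g\,x))$. After erasure, $U\,h\,g\,x=_\beta\lambda k.\,k\,h\,g\,x$, $H(U\,h\,g\,x)=_\beta h\,x$ and $T(U\,h\,g\,x)=_\beta U\,h\,g\,(g\,x)$. Take $h:=\lambda y.\,a$ and the two step maps $I$ and $\mathsf{suc}$: $s_n:=[\lambda k.\,k\,h\,I\,c_0]$ and $s'_n:=[\lambda k.\,k\,h\,\mathsf{suc}\,c_n]$. They lie in $[\![\mathsf{Str}_A]\!]_\rho$ by Lemma 2 for $\mathsf{unfold}$ with $X:=D$. All heads are $[a]$; $[T]\cdot s_n=[\lambda k.\,k\,h\,I\,(I\,c_0)]=s_{n+1}$ and $[T]\cdot s'_n=s'_{n+1}$. Coinduction would give $\lambda k.\,k\,h\,I\,c_0=_\beta\lambda k.\,k\,h\,\mathsf{suc}\,c_0$; applying to $\lambda h\,g\,x.\,g$ gives $I=_\beta\mathsf{suc}$, and applying to $c_0$ gives $c_0=_\beta c_1$, which is false.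

The natural plan for Theorem 1 is now to choose one pair of bisimilar coalgebras cleverly and show that their unfolds are not convertible in *any* stream type. Here is where it stops. The pair that worked in the second example does not work in the first: for $N\to A$,
$$U\,(\lambda y.a)\,I\,c_0=_\beta\lambda n.\,(\lambda y.a)(n\,I\,c_0)=_\beta\lambda n.\,a=_\beta U\,(\lambda y.a)\,\mathsf{suc}\,c_0 .$$
Different encodings identify different pairs. For a general encoding, $U$ is an unknown closed term about which the stream equations say only that $H(T^n(U\,h\,g\,x))=_\beta h\,(g^n x)$. This shows that convertible unfolds have convertible entries. It gives no way to show that two unfolds with the same entries are *not* convertible.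

## Convertibility is enumerable, pointwise equality is not

The way past this point is to stop looking for a particular pair and to compare complexities. Suppose coinduction holds. Then, for suitable $h,k$ on numerals, the unfolds $U\,h\,\mathsf{suc}\,c_0$ and $U\,k\,\mathsf{suc}\,c_0$ are convertible *if and only if* $h\,c_n=_\beta k\,c_n$ for all $n$: one direction is the stream equations, the other is Lemma 3. But convertibility is computably enumerable (c.e.): one can list all finite chains of $\beta$-reductions and expansions. Agreement at all $n$ is not c.e., since it can express that a machine never halts. So for every $U$ there must be a pair, depending on $U$, that $U$ fails to identify.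

We use three textbook facts: $\beta$-convertibility of untyped terms is c.e.; total computable functions are $\lambda$-definable on Church numerals; and the set $L$ of (indices of) Turing machines that never halt on empty input is not c.e.

**Lemma 4.** Let $U,H,T,a_0,a_1$ be closed untyped terms with $a_0\ne_\beta a_1$, such that for every closed $h$ with $\forall n\,(h\,c_n=_\beta a_0\text{ or }h\,c_n=_\beta a_1)$ and every $n$:
$$H(U\,h\,\mathsf{suc}\,c_n)=_\beta h\,c_n,\qquad T(U\,h\,\mathsf{suc}\,c_n)=_\beta U\,h\,\mathsf{suc}\,c_{n+1}.\tag{8}$$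
Put $k:=\lambda z.\,a_0$. Then there is a closed $h$ with $h\,c_n=_\beta a_0$ for all $n$, but $U\,h\,\mathsf{suc}\,c_0\ne_\beta U\,k\,\mathsf{suc}\,c_0$.

*Proof.* **Step 1: terms that watch a machine.** We need, for each machine $e$, a term whose entries are all $a_0$ exactly if $e$ never halts. Let $f(e,n)$ be $0$ if machine $e$, on empty input, has not halted within $n$ steps, and $1$ otherwise. This is total and computable, so there is a closed $G$ with $G\,c_e\,c_n=_\beta c_{f(e,n)}$. Put $F:=\lambda u\,v.\,G\,u\,v\,(\lambda z.\lambda xy.\,y)\,(\lambda xy.\,x)$. Since $c_0\,p\,q=_\beta q$ and $c_1\,p\,q=_\beta p\,q$, we get $F\,c_e\,c_n=_\beta\lambda xy.x$ if $e$ has not halted within $n$ steps, and $\lambda xy.y$ otherwise. Let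
$$h_e:=\lambda z.\,F\,c_e\,z\,a_0\,a_1 .$$
Then $h_e\,c_n=_\beta a_0$ if $e$ has not halted within $n$ steps, and $h_e\,c_n=_\beta a_1$ otherwise. So (8) holds for every $h_e$, and also for $k$.

**Step 2: an enumerable set inside $L$.** We now collect the machines on which $U$ identifies $h_e$ with $k$. Let
$$Z:=\{e\mid U\,h_e\,\mathsf{suc}\,c_0=_\beta U\,k\,\mathsf{suc}\,c_0\}.$$
As $\beta$-convertibility is c.e. and $e\mapsto h_e$ is computable, $Z$ is c.e. Let $e\in Z$. Iterating the second equation of (8) $n$ times gives $T^n(U\,h\,\mathsf{suc}\,c_0)=_\beta U\,h\,\mathsf{suc}\,c_n$ for $h=h_e$ and $h=k$, so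
$$h_e\,c_n=_\beta H(T^n(U\,h_e\,\mathsf{suc}\,c_0))=_\beta H(T^n(U\,k\,\mathsf{suc}\,c_0))=_\beta k\,c_n=_\beta a_0\ne_\beta a_1 .$$
Hence $e$ has not halted within $n$ steps, for every $n$. Thus $Z\subseteq L$.

**Step 3: the witness.** Since $Z$ is c.e. and $L$ is not, $Z\neq L$; with $Z\subseteq L$ there is $e\in L\setminus Z$. Put $h:=h_e$. As $e\in L$, $h\,c_n=_\beta a_0$ for all $n$; as $e\notin Z$, $U\,h\,\mathsf{suc}\,c_0\ne_\beta U\,k\,\mathsf{suc}\,c_0$. $\square$

## Proof of Theorem 1 and Theorem 2(a)

Suppose $\mathsf{Str}_A,\mathsf{hd},\mathsf{tl},\mathsf{unfold}$ is a stream type, in $\lambda P2$ or $\lambda C$, whose coinduction principle (2) is inhabited, either in context $A:*$ or for a closed type $A$ with a closed inhabitant $\hat a$. We use the standing valuation $\rho$ and the closed terms $U,H,T$.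

**Step 1: the stream equations for untyped terms.** This makes Lemma 4 applicable. Take (1) for variables $X,h,g,x$. Both sides are legal objects, so (5) gives
$$H(U\,h\,g\,x)=_\beta h\,x,\qquad T(U\,h\,g\,x)=_\beta U\,h\,g\,(g\,x),\tag{9}$$
and since $\beta$-equality is closed under substitution, (9) holds for *all* untyped terms $h,g,x$, typable or not.

**Step 2: a non-identified pair.** Let $a_0:=\lambda xy.x$ in context $A:*$, and $a_0:=|\hat a|$ for closed $A$. Let $a_1$ be any closed term with $a_1\ne_\beta a_0$; one of $\lambda xy.x$, $\lambda xy.y$ will do. By (9) and $\mathsf{suc}\,c_n=_\beta c_{n+1}$, the hypothesis (8) of Lemma 4 holds. So we get closed $h$ and $k=\lambda z.\,a_0$ with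
$$h\,c_n=_\beta a_0=_\beta k\,c_n\ \text{ for all }n,\qquad U\,h\,\mathsf{suc}\,c_0\ne_\beta U\,k\,\mathsf{suc}\,c_0.\tag{10}$$
We do not need $[a_1]\in[\![A]\!]_\rho$, because the chosen $h$ never takes the value $a_1$ on numerals. This is why one inhabitant of $A$ suffices.

**Step 3: both unfolds are streams in the model.** Lemma 3 applies only to elements of $[\![\mathsf{Str}_A]\!]_\rho$, so we must check membership. We have $[a_0]\in[\![A]\!]_\rho$: in context $A:*$ because $\rho(A)=D$, for closed $A$ by Lemma 2. Let $\mathbb N^\ast:=\{[c_n]\mid n\ge0\}\in\mathcal P$. By (10), $[h]$ and $[k]$ map $\mathbb N^\ast$ into $[\![A]\!]_\rho$, and $[\mathsf{suc}]$ maps $\mathbb N^\ast$ into $\mathbb N^\ast$. By Lemma 2, $[U]\in[\![\Pi X{:}*.\,(X\to A)\to(X\to X)\to X\to\mathsf{Str}_A]\!]_\rho$. This is an intersection over all $X\in\mathcal P$; using $X:=\mathbb N^\ast$ we get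
$$s_n:=[U\,h\,\mathsf{suc}\,c_n]\in[\![\mathsf{Str}_A]\!]_\rho,\qquad s'_n:=[U\,k\,\mathsf{suc}\,c_n]\in[\![\mathsf{Str}_A]\!]_\rho.$$

**Step 4: coinduction identifies them.** By (9) and (10), $[H]\cdot s_n=[h\,c_n]=[a_0]=[k\,c_n]=[H]\cdot s'_n$, and $[T]\cdot s_n=[U\,h\,\mathsf{suc}\,(\mathsf{suc}\,c_n)]=s_{n+1}$, and likewise $[T]\cdot s'_n=s'_{n+1}$. Lemma 3 gives $s_0=s'_0$, that is, $U\,h\,\mathsf{suc}\,c_0=_\beta U\,k\,\mathsf{suc}\,c_0$. This contradicts (10). $\blacksquare$

Since Lemmas 1 and 2 include the † clauses, the argument covers $\lambda C$ as well. So Theorem 1 and Theorem 2(a) are proved; the remaining proofs below also hold for $\lambda C$.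

## Stream equations that hold only up to Leibniz equality

For Theorem 2(b), step (9) is no longer available: inhabitants of $E_1$ and $E_2$ do not give conversions between variables. What replaces it is (6), at the price that we learn about $U,H,T$ only on arguments that lie in the model's types. We first derive $\mathsf{Cong}$ from coinduction and then refute $\mathsf{Cong}$.

**Step 1: coinduction implies $\mathsf{Cong}$ in $\lambda P2$, given inhabitants of $E_1,E_2$.** Let $X,h,h',g,x$ and $e:\Pi y{:}X.\ h\,y=_A h'\,y$ be given. Write $u\,y:=\mathsf{unfold}\,X\,h\,g\,y$ and $u'\,y:=\mathsf{unfold}\,X\,h'\,g\,y$. Relate $s$ and $s'$ if, for some $y$, $s=u\,y$ and $s'=u'\,y$; with the existential quantifier encoded,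
$$R:=\lambda s\,s'.\ \Pi Y{:}*.\ (\Pi y{:}X.\ s=u\,y\to s'=u'\,y\to Y)\to Y.$$
To see that $R$ is a bisimulation, let $w:R\,s\,s'$. Instantiate $w$ with $Y$ the conjunction to be proved; then we may assume a $y$ with $s=u\,y$ and $s'=u'\,y$. Since equality is preserved by functions, symmetric and transitive,
$$\mathsf{hd}\,s=\mathsf{hd}(u\,y)=h\,y=h'\,y=\mathsf{hd}(u'\,y)=\mathsf{hd}\,s',$$
where the second and fourth equalities are $E_1$ and the third is $e\,y$. Also $\mathsf{tl}\,s=\mathsf{tl}(u\,y)=u\,(g\,y)$ and $\mathsf{tl}\,s'=\mathsf{tl}(u'\,y)=u'\,(g\,y)$ by $E_2$, so $\lambda Y.\lambda q.\,q\,(g\,y)$, applied inside to these two proofs, is a proof of $R\,(\mathsf{tl}\,s)\,(\mathsf{tl}\,s')$: the witness is $g\,y$. Finally $R\,(u\,x)\,(u'\,x)$ holds with witness $x$ and two reflexivity proofs, so coinduction gives $u\,x=u'\,x$. This is $\mathsf{Cong}$.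

**Step 2: the hypothesis of Lemma 4 from $E_1$ and $E_2$.** The aim is (8). In context $A:*$ put $a_0:=\lambda xy.x$ and $a_1:=\lambda xy.y$. For closed $A$ with closed inhabitants $b_0,b_1$ such that $|b_0|\ne_\beta|b_1|$, put $a_i:=|b_i|$. In both cases $a_0\neq_\beta a_1$ and $[a_0],[a_1]\in[\![A]\!]_\rho$ for the standing $\rho$. Let $e_1:E_1$ and $e_2:E_2$. By Lemma 2, for all $X\in\mathcal P$, $[h]\in[\![X\to A]\!]$, $[g]\in[\![X\to X]\!]$ and $[x]\in X$, the element $[|e_1|\,h\,g\,x]$ lies in the interpretation of $\mathsf{hd}(\mathsf{unfold}\,X\,h\,g\,x)=_A h\,x$. So that set is nonempty, and by (6) $H(U\,h\,g\,x)=_\beta h\,x$. In the same way $e_2$ gives $T(U\,h\,g\,x)=_\beta U\,h\,g\,(g\,x)$. Take $X:=\mathbb N^\ast$, $g:=\mathsf{suc}$, $x:=c_n$. A closed $h$ with $h\,c_n\in\{a_0,a_1\}$ up to $\beta$ for all $n$ satisfies $[h]\in[\![X\to A]\!]$, so (8) holds. Here both $[a_0]$ and $[a_1]$ must be in $[\![A]\!]_\rho$, because (8) is needed for all $h_e$ and not only for the one that is finally chosen.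

**Step 3: $\mathsf{Cong}$ is not inhabited, even in $\lambda C$.** Take $h,k$ from Lemma 4. Since $h\,c_n=_\beta k\,c_n$ for all $n$, (6) shows that, with $X:=\mathbb N^\ast$, $[\lambda y.I]$ lies in the interpretation of $\Pi y{:}X.\ h\,y=_A k\,y$. If $c$ were an inhabitant of $\mathsf{Cong}$, then by Lemma 2 the element $[\,|c|\,h\,k\,\mathsf{suc}\,c_0\,(\lambda y.I)\,]$ would lie in the interpretation of $\mathsf{unfold}\,X\,h\,g\,x=_{\mathsf{Str}_A}\mathsf{unfold}\,X\,h'\,g\,x$ at these arguments, and (6) would give $U\,h\,\mathsf{suc}\,c_0=_\beta U\,k\,\mathsf{suc}\,c_0$, a contradiction. So $\mathsf{Cong}$ is not inhabited, and by Step 1 neither is coinduction. $\blacksquare$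

## Observational extensionality, and a stream type that does have coinduction

Test 3 got stuck at two points: induction on $N$ and function extensionality. The last theorem says precisely what coinduction amounts to, and that the inhabitation hypothesis on $A$ cannot be weakened to "irrefutable".

**Theorem 3.** Let $N,0,S$ be as above, and $\mathsf{Nat}(n):=\Pi P{:}N\to *.\ P\,0\to(\Pi m{:}N.\,P\,m\to P(S\,m))\to P\,n$.

* (a) For any $\mathsf{Str}_A,\mathsf{hd},\mathsf{tl}$ of the right types (no equations required), put $\mathsf{nth}\,n\,s:=\mathsf{hd}(n\,\mathsf{Str}_A\,\mathsf{tl}\,s)$. Then $\lambda P2$ proves that coinduction is logically equivalent to observational extensionality $\mathsf{Obs}:=\Pi s,s'.\,(\Pi n{:}N.\,\mathsf{Nat}(n)\to\mathsf{nth}\,n\,s=_A\mathsf{nth}\,n\,s')\to s=_{\mathsf{Str}_A}s'$.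
* (b) The type $N\to A$ is a stream type. Its coinduction principle is equivalent to $\Pi s,s'{:}N\to A.(\Pi n.\mathsf{Nat}(n)\to s\,n=_A s'\,n)\to s=s'$. So it follows from $\mathsf{Ind}:=\Pi n{:}N.\mathsf{Nat}(n)$ and $\mathsf{Ext}:=\Pi X,Y{:}*.\Pi f,f'{:}X\to Y.(\Pi x.\,f\,x=_Yf'\,x)\to f=_{X\to Y}f'$.
* (c) The hypothesis "inhabited" in Theorem 2(a) cannot be weakened to "irrefutable". For the closed type $A:=\mathsf{Ind}\wedge\mathsf{Ext}$, the type $A\to\bot$ is not inhabited, and yet the stream type $N\to A$ over this $A$ has a coinduction principle.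

*Proof of (a).* **Step 1: how $\mathsf{nth}$ computes.** By $\beta$, $\mathsf{nth}\,0\,s=_\beta\mathsf{hd}\,s$ and
$$\mathsf{nth}\,(S\,n)\,s=_\beta\mathsf{hd}(n\,\mathsf{Str}_A\,\mathsf{tl}\,(\mathsf{tl}\,s))=_\beta\mathsf{nth}\,n\,(\mathsf{tl}\,s).$$
Moreover $\lambda P\,z\,f.\,z$ inhabits $\mathsf{Nat}(0)$, and $\lambda p.\lambda P\,z\,f.\,f\,n\,(p\,P\,z\,f)$ inhabits $\mathsf{Nat}(n)\to\mathsf{Nat}(S\,n)$.

**Step 2: coinduction implies $\mathsf{Obs}$.** We show that "equal entries" is a bisimulation. Let $R:=\lambda s\,s'.\,\Pi n.\,\mathsf{Nat}(n)\to\mathsf{nth}\,n\,s=_A\mathsf{nth}\,n\,s'$ and assume $R\,s\,s'$. Taking $n:=0$ gives $\mathsf{hd}\,s=\mathsf{hd}\,s'$. For $n$ with $\mathsf{Nat}(n)$ we have $\mathsf{Nat}(S\,n)$, so $\mathsf{nth}\,(S\,n)\,s=\mathsf{nth}\,(S\,n)\,s'$, which is $\mathsf{nth}\,n\,(\mathsf{tl}\,s)=\mathsf{nth}\,n\,(\mathsf{tl}\,s')$; so $R\,(\mathsf{tl}\,s)\,(\mathsf{tl}\,s')$. Coinduction for this $R$ is exactly $\mathsf{Obs}$.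

**Step 3: $\mathsf{Obs}$ implies coinduction.** We show by induction that bisimilar streams have equal entries. Let $R$ be a bisimulation and $P:=\lambda m{:}N.\,\Pi s,s'.\,R\,s\,s'\to\mathsf{nth}\,m\,s=_A\mathsf{nth}\,m\,s'$. $P\,0$ holds because $R\,s\,s'$ implies $\mathsf{hd}\,s=\mathsf{hd}\,s'$. If $P\,m$ and $R\,s\,s'$, then $R\,(\mathsf{tl}\,s)\,(\mathsf{tl}\,s')$, so $\mathsf{nth}\,m\,(\mathsf{tl}\,s)=\mathsf{nth}\,m\,(\mathsf{tl}\,s')$, which is $\mathsf{nth}\,(S\,m)\,s=\mathsf{nth}\,(S\,m)\,s'$; so $P\,(S\,m)$. Hence $\mathsf{Nat}(n)\to P\,n$ for all $n$, and from $R\,s\,s'$ we get $s=s'$ by $\mathsf{Obs}$. $\square$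

*Proof of (b).* That (3) is a stream type was checked in the first section. For the equivalence we show that, for $n$ with $\mathsf{Nat}(n)$, the $n$-th entry is the value at $n$, that is, $\Pi s.\ \mathsf{nth}\,n\,s=_A s\,n$. Use $P:=\lambda m.\,\Pi s.\ \mathsf{nth}\,m\,s=_A s\,m$. $P\,0$ holds since $\mathsf{nth}\,0\,s=_\beta\mathsf{hd}\,s=_\beta s\,0$. If $P\,m$, then $\mathsf{nth}\,(S\,m)\,s=_\beta\mathsf{nth}\,m\,(\mathsf{tl}\,s)$, which by $P\,m$ is equal to $(\mathsf{tl}\,s)\,m=_\beta s\,(S\,m)$; so $P\,(S\,m)$. Hence the premise of $\mathsf{Obs}$ is equivalent to $\Pi n.\,\mathsf{Nat}(n)\to s\,n=_A s'\,n$, and (a) gives the stated equivalence.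

Now assume $\mathsf{Ind}$ and $\mathsf{Ext}$, and let $e:\Pi n.\,\mathsf{Nat}(n)\to s\,n=_A s'\,n$. With $i:\mathsf{Ind}$, $\lambda n.\,e\,n\,(i\,n)$ proves $\Pi n.\ s\,n=_A s'\,n$, and $\mathsf{Ext}$ for $X:=N$, $Y:=A$ gives $s=s'$. $\square$

*Proof of (c).* **Step 1: coinduction holds over $A=\mathsf{Ind}\wedge\mathsf{Ext}$.** The point is that a stream over $A$ carries in its head the axioms we lack. Let $R$ be a bisimulation and $R\,s\,s'$. Then $\mathsf{hd}\,s:A$, so its two projections prove $\mathsf{Ind}$ and $\mathsf{Ext}$. By (b) these prove the coinduction principle, which applied to $R$, $s$, $s'$ gives $s=s'$.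

**Step 2: $A\to\bot$ is not inhabited.** For this we use the model with $\mathcal T$ the inconsistent theory, in which all terms are equal; it is a congruence containing $\beta$, so Lemmas 1 and 2 and (6), (7) apply. Now $D=\{\bullet\}$ with $\bullet\cdot\bullet=\bullet$.

* By (6), every equality type is interpreted as $\{\bullet\}$. A product whose final codomain is always $\{\bullet\}$ is again $\{\bullet\}$, so $[\![\mathsf{Ext}]\!]=\{\bullet\}$.
* $[\![\mathsf{Nat}(n)]\!]=\{\bullet\}$. For this we need, for each $P\in\mathcal P^D$, that $\bullet$ lies in the interpretation of $P\,0\to(\Pi m{:}N.\,P\,m\to P(S\,m))\to P\,n$. All of $0$, $n$, $m$, $S\,m$ denote $\bullet$. If $P(\bullet)=\emptyset$, the condition is vacuous; if $P(\bullet)=\{\bullet\}$, the result $\bullet$ lies in $P(\bullet)$. Hence $[\![\mathsf{Ind}]\!]=\{\bullet\}$.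
* By (7), $[\![A]\!]=\{\bullet\}$.
* $[\![\bot]\!]=\bigcap_{Y\in\mathcal P}Y=\emptyset$, so $[\![A\to\bot]\!]=\{f\mid f\cdot\bullet\in\emptyset\}=\emptyset$.

By Lemma 2, $A\to\bot$ has no inhabitant. By Theorem 2(a) and Step 1, $A$ itself has no closed inhabitant either. $\blacksquare$
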